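# Quasiconformal vector fields with branching trajectories

## Two fields with branching trajectories, solved by hand

Start in the plane with the field
$$f(x,y)=\big(1+x,\ 2\,\mathrm{sgn}(y)\sqrt{|y|}\big)$$
and ask for trajectories of $\dot x=f$ that start at the origin at time $0$. The two coordinates decouple. The first gives $x(t)=e^t-1$. The second has the solution $y\equiv 0$, and also the solution $y(t)=t^2$ for $t\ge 0$, $y(t)=0$ for $t\le 0$, because $\frac{d}{dt}t^2=2t=2\sqrt{t^2}$ for $t\ge0$. So the trajectory branches at time $0$, although $f(0)=(1,0)\ne0$. The field is not wild: it is the product of two increasing bijections of $\mathbb R$, hence a homeomorphism of the plane onto itself. But it distorts small circles badly. Since $f(0,\epsilon)-f(0)=(0,2\sqrt\epsilon)$ and $f(\epsilon,0)-f(0)=(\epsilon,0)$, the image of the circle of radius $\epsilon$ about $0$ has points at distance $2\sqrt\epsilon$ and points at distance $\epsilon$ from $f(0)$, and the ratio $2/\sqrt\epsilon$ is unbounded.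

Now repair the distortion. For $0<s<1$ let $f(x)=|x|^{s-1}x$ on $\mathbb R^n$, $f(0)=0$. A circle about $0$ goes to a circle about $0$. At $a\ne0$ the differential stretches by $s|a|^{s-1}$ in the radial direction and by $|a|^{s-1}$ in the orthogonal ones, so small spheres about $a$ go to near-ellipsoids of axis ratio $1/s$. Distortion is bounded by $1/s$ everywhere. Trajectories from the origin branch again: for a unit vector $e$, the curve $x(t)=r(t)e$ with $r(t)=((1-s)t)^{1/(1-s)}$ for $t\ge0$ satisfies $\dot r=((1-s)t)^{s/(1-s)}=r^s$, and $x\equiv0$ is another solution. But this time $f(0)=0$.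

The first field does not vanish at the starting point but has unbounded distortion; the second has bounded distortion but vanishes. That a zero should matter is plausible from dimension one: if $f$ is continuous near $x_0\in\mathbb R$ and $f(x_0)\neq 0$, then $F(x)=\int_{x_0}^x du/f(u)$ is strictly monotone near $x_0$, every solution satisfies $F(x(t))=t-t_0$, and so it is unique. What happens in dimension $n\ge2$ when we forbid both defects at once, that is, when $f$ has bounded distortion and $f(x_0)\ne0$? This question is taken from Tadeusz Iwaniec, Leonid V. Kovalev, Jani Onninen, "Dynamics of quasiconformal fields", arXiv:0811.4217 (2008).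

## Metric quasiconformality, degree, and the statements

Throughout $n\ge2$ and $\Omega\subset\mathbb R^n$ is a domain.

**Definition (sense preserving).** A homeomorphism $f$ of a domain onto its image in $\mathbb R^n$ has at each point a local degree, equal to $+1$ or $-1$, and constant on the (connected) domain. It is *sense preserving* if this degree is $+1$. We use two textbook facts: at a point where $f$ is differentiable with $\det Df\neq0$, the local degree is the sign of $\det Df$; and the local degree does not change along a continuous family of homeomorphisms. The two fields above are sense preserving; complex conjugation in the plane is not.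

**Definition (quasiconformal).** A sense preserving homeomorphism $f\colon\Omega\to\mathbb R^n$ (onto its image) is *$K$-quasiconformal*, $1\le K<\infty$, if
$$\limsup_{\epsilon\to0}\frac{\max_{|x-a|=\epsilon}|f(x)-f(a)|}{\min_{|y-a|=\epsilon}|f(y)-f(a)|}\le K\qquad\text{for every }a\in\Omega, \tag{1}$$
and *quasiconformal* if this holds for some $K$. The map $|x|^{s-1}x$ is $\frac1s$-quasiconformal; the first field above is not quasiconformal on any domain containing $0$.

**Definition (local uniqueness).** For continuous $f\colon\Omega\to\mathbb R^n$ consider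
$$\dot x(t)=f(x(t)),\qquad x(t_0)=x_0\in\Omega. \tag{2}$$
A *local solution* is a solution defined on an open interval containing $t_0$, with values in $\Omega$; one exists by Peano's theorem. *Local uniqueness* means that any two local solutions coincide on some open interval containing $t_0$.

The question is whether (2) has a unique local solution whenever $f$ is quasiconformal and $f(x_0)\ne0$. The answer is no, in every dimension and with distortion as small as we please.

**Theorem A.** Let $n\ge2$, $K>1$, $s\in(0,1)$. There is a sense preserving homeomorphism $f$ of $\mathbb R^n$ onto $\mathbb R^n$, $K$-quasiconformal in the sense of (1) and locally $s$-Hölder continuous, with $f(0)=e_1$, such that $\dot x=f(x)$, $x(0)=0$, has two solutions on an interval $(-1,T)$, $T>0$, which differ at every $t\in(0,T)$.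

**Corollary.** For every domain $\Omega\subset\mathbb R^n$, $x_0\in\Omega$ and $K>1$ there is a $K$-quasiconformal $g\colon\Omega\to\mathbb R^n$ with $g(x_0)\ne0$ for which (2) is not locally unique.

*Proof of the Corollary from Theorem A.* Take $g(x)=f(x-x_0)$, restricted to $\Omega$. Then $g(x_0)=e_1$. Translate the two solutions of Theorem A by $x_0$, shift time so that $0$ becomes $t_0$, and restrict to an interval around $t_0$ so short that both stay in $\Omega$. They differ at all small times after $t_0$. $\square$

Two supplements, which the answer does not need, show what the failure must look like.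

**Theorem B.** For $K=1$ local uniqueness always holds. So $K=1$ is the only $K$ for which $K$-quasiconformality and $f(x_0)\ne0$ guarantee local uniqueness.

**Theorem C.** Let $f\colon\Omega\to\mathbb R^n$ be quasiconformal, $f(x_0)\ne0$. If some local solution $\gamma$ of (2) has $f\circ\gamma$ of bounded variation near $t_0$, then local uniqueness holds.

We prove B and C first: B is the simplest case, and the proof of C is what a sensible person tries first. The place where it needs bounded variation tells us what to build.

## The conformal case $K=1$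

*Proof of Theorem B.* Let $f$ be $1$-quasiconformal. By Gehring's theorem that the metric definition (1) implies the analytic one, $f\in W^{1,n}_{loc}$ and $f$ is differentiable almost everywhere. At a point $a$ of differentiability with $Df(a)\ne0$, let $M>0$ and $m$ be the maximum and minimum of $|Df(a)v|$ over unit vectors $v$. The quotient in (1) tends to $M/m$ (to $\infty$ if $m=0$), so (1) with $K=1$ forces $m=M$, and $Df(a)$ is a multiple of an isometry. Since $f$ is sense preserving, $\det Df(a)>0$. Hence $|Df|^n=\det Df$ almost everywhere, trivially so where $Df=0$.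

If $n=2$, this says that $f$ satisfies the Cauchy–Riemann equations almost everywhere, and Weyl's lemma makes $f$ holomorphic. If $n\ge3$, Liouville's theorem in the form of Gehring and Reshetnyak applies: a $W^{1,n}_{loc}$ homeomorphism with $|Df|^n\le\det Df$ a.e. is the restriction of a Möbius map (F. W. Gehring, Trans. AMS 103 (1962)). In both cases $f$ is $C^\infty$ on $\Omega$, and the Picard–Lindelöf theorem gives local uniqueness. For each $K>1$ uniqueness fails in general by Theorem A, which gives the second sentence. $\square$

## A field with one singular point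

Take $K=1/s>1$ and move the second opening field so that it no longer vanishes at the bad point: $f(x)=e_1+|x|^{s-1}x$ with $x_0=0$, $t_0=0$. It is not Lipschitz at $0$. Are solutions unique?

They are. Any solution has velocity $e_1$ at time $0$, so for small $t>0$ it lies in the ball $B(te_1,t/2)$, a convex set on which $|x|\ge t/2$ and therefore $\|Df\|=|x|^{s-1}\le(t/2)^{s-1}$. For two solutions at distance $d(t)$ and $0<\tau<t$ small,
$$d(t)\le d(\tau)+\int_\tau^t(r/2)^{s-1}d(r)\,dr,\qquad\text{so}\qquad d(t)\le d(\tau)\exp\int_0^t(r/2)^{s-1}dr$$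
by Gronwall. The exponent is finite and $d(\tau)\to0$ as $\tau\to0$, hence $d(t)=0$. Negative times are the same with balls $B(-|t|e_1,|t|/2)$.

Here the trajectory crosses the bad point at unit speed, and the singularity is integrable along it. A branching trajectory will have to meet bad points all the time. The next section makes this precise.

## Comparing a trajectory with its own time shift

The tool is the scale-invariant form of quasiconformality.

**Definition (quasisymmetric).** A homeomorphism $f$ on a ball $B$ is *$\eta$-quasisymmetric*, where $\eta\colon[0,\infty)\to[0,\infty)$ is a homeomorphism, if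
$$|f(p)-f(q)|\le\eta\Big(\frac{|p-q|}{|p-p'|}\Big)|f(p)-f(p')|\qquad(p,q,p'\in B,\ p\ne p'). \tag{3}$$
A similarity satisfies this with $\eta(t)=t$. By the local quasisymmetry theorem (J. Heinonen, *Lectures on Analysis on Metric Spaces*, Thm 11.14), a quasiconformal $f$ is $\eta$-quasisymmetric on each ball $B(x,\frac12\operatorname{dist}(x,\partial\Omega))$, with $\eta$ depending only on $n$ and $K$.

**Definition (bounded variation).** The variation $\operatorname{Var}(\sigma;[\alpha,\omega])$ of a curve $\sigma$ is the supremum of $\sum|\sigma(\tau_{i+1})-\sigma(\tau_i)|$ over partitions of $[\alpha,\omega]$; $\sigma$ has bounded variation if this is finite. The function $t\cos(\pi/t)$ on $[0,1]$ (value $0$ at $0$) is continuous but has infinite variation: it equals $(-1)^k/k$ at $t=1/k$. If $\sigma$ is continuous of bounded variation on an interval starting at $t_0$, then the variation function $\mathcal V(t)=\operatorname{Var}(\sigma;[t_0,t])$ is continuous and nondecreasing, and $|\sigma(t')-\sigma(t)|\le\mathcal V(t')-\mathcal V(t)$ for $t\le t'$.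

*Proof of Theorem C.* Let $B\ni x_0$ be a ball on which (3) holds, $v_0=|f(x_0)|>0$, $\sigma=f\circ\gamma$. Let $\gamma_2$ be another local solution and $d(t)=|\gamma_2(t)-\gamma(t)|$. Then $d(t_0)=0$, and $d(t)=o(|t-t_0|)$ because both curves have velocity $f(x_0)$ at $t_0$. It suffices to treat $t\ge t_0$; for $t\le t_0$ reverse time, which replaces $f$ by $-f$, and $-f$ satisfies the same inequality (3), the only property of $f$ used below besides continuity and $f(x_0)\neq0$.

**Setting up the scale.** Suppose $d\not\equiv0$ on $[t_0,t_0+\tau]$ for every $\tau>0$. Choose $\tau>0$ so small that on $[t_0,t_0+2\tau]$ both curves are defined and lie in $B$, that $|\dot\gamma-f(x_0)|\le v_0/2$ there, that $d\le v_0\tau$ on $[t_0,t_0+\tau]$, and, by continuity of $\mathcal V$, that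
$$\operatorname{Var}(\sigma;[t_0,t_0+2\tau])<\frac{v_0}{2\eta(2)}.$$

**Isolating one doubling of the distance.** Pick $t^*\in(t_0,t_0+\tau]$ with $d(t^*)=D>0$. Let $t_1$ be the last time before $t^*$ with $d=D/2$, and $t_2$ the first time after $t_1$ with $d=D$. Then $\frac D2\le d\le D$ on $[t_1,t_2]\subset[t_0,t_0+\tau]$.

**Replacing the second solution by a time shift of the first.** Put $s=D/v_0\le\tau$. For $t\in[t_1,t_2]$ the velocity bound gives $|\gamma(t+s)-\gamma(t)|\ge v_0s-\frac{v_0}2s=\frac D2$. Apply (3) with $p=\gamma(t)$, $q=\gamma_2(t)$, $p'=\gamma(t+s)$; the quotient of distances is at most $D/(D/2)=2$. So $|f(\gamma_2(t))-f(\gamma(t))|\le\eta(2)|\sigma(t+s)-\sigma(t)|$, and integrating $\dot\gamma_2-\dot\gamma$,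
$$\frac D2=d(t_2)-d(t_1)\le\eta(2)\int_{t_1}^{t_2}|\sigma(t+s)-\sigma(t)|\,dt. \tag{4}$$

**Using bounded variation.** The integral in (4) is at most
$$\int_{t_1}^{t_2}\big(\mathcal V(t+s)-\mathcal V(t)\big)dt=\int_{t_2}^{t_2+s}\mathcal V-\int_{t_1}^{t_1+s}\mathcal V\le s\big(\mathcal V(t_2+s)-\mathcal V(t_1)\big)\le s\operatorname{Var}(\sigma;[t_0,t_0+2\tau]).$$
Hence $\frac D2\le\eta(2)\,\frac D{v_0}\operatorname{Var}(\sigma;[t_0,t_0+2\tau])<\frac D2$, a contradiction. So $d\equiv0$ near $t_0$: every local solution coincides with $\gamma$ near $t_0$. $\square$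

Inequality (4) needs nothing about variation. Suppose all we know is a Hölder bound $|\sigma(t)-\sigma(t')|\le C|t-t'|^\alpha$ with $\alpha<1$. Then (4) says only
$$t_2-t_1\ge c_1D^{1-\alpha},\qquad c_1=\frac{v_0^{\alpha}}{2C\eta(2)}.$$
So the distance needs at least time $c_1D^{1-\alpha}$ to double from $D/2$ to $D$. For $D=2^{-n}$ these lower bounds have a finite sum over $n$, so they do not prevent the distance from growing from $0$ to a positive value through infinitely many doublings in finite time. This is where the approach stops. It also tells us what a counterexample must achieve: doubling times with a finite sum, along a trajectory on which $f$ has infinite variation.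

## Summable doubling times from a lacunary exponent

Here is the plan, in the plane, with $z=x+iy$ and $e_1$ written as $1$. Let $h$ be holomorphic in the upper half-plane $\mathbb H=\{y>0\}$ and continuous up to $\mathbb R$. We want a trajectory whose velocity at time $t$ is $1+\varepsilon h(t)$. With $H'=h$ this trajectory is $t\mapsto\Phi(t)$, where $\Phi(z)=z+\varepsilon H(z)$, so we use $z=\Phi^{-1}$ as a coordinate. If the field were $f(\Phi(z))=1+\varepsilon h(z)$ then $\Phi'(z)\dot z=1+\varepsilon h(z)$ would read $\dot z=1$, and no branching occurs. So we add a small upward push that vanishes on the axis: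
$$f(\Phi(z))=1+\varepsilon h(z)+i\varepsilon\kappa\,y|h'(z)| .$$
At height $y$ the push is $\kappa$ times $\varepsilon y|h'(z)|$, which is the size of the variation of $\varepsilon h$ across a disk of radius about $y$; so with $\kappa$ small it should not hurt quasiconformality. In the coordinate $z$ the trajectories should satisfy, up to constants,
$$\frac{dy}{dx}\approx c\,y\,|h'(x+iy)| .$$

Try $h'\equiv1$. Then $y=y_0e^{cx}$, each doubling takes the length $(\ln2)/c$, and the solution starting at height $2^{-m}$ reaches height $1$ only at $x=(m\ln2)/c\to\infty$. Doubling times are constant and their sum diverges. For the doubling from $2^{-n}$ to $2^{-n+1}$ to happen on *every* interval of length $\tau_n$, with $\sum\tau_n<\infty$, it is enough that $\int_J|h'(x+i2^{-n})|\,dx$ is large for every interval $J$ of that length. Distortion near $1$ asks for a competing property: $h'$ should be nearly constant on disks comparable to their height, that is, with $h'=e^b$, the quantity $y|b'(z)|$ should be small.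

A lacunary series does both. Put $b(z)=a\sum_{j\ge1}e^{2\pi i2^jz}$ with $a$ small. We shall see that $y|b'|\le4a$. The mean of $b$ over a period at any height is $0$, so $\ln|h'|=\operatorname{Re}b$ has mean zero; but the mean of its exponential grows. Indeed $|e^b|=|e^{b/2}|^2$, and Parseval turns its mean into a sum of squares of power series coefficients. Here is the smallest instance. Write
$$\exp\Big(\tfrac a2(q+q^2)\Big)=1+\tfrac a2q+\Big(\tfrac a2+\tfrac{a^2}8\Big)q^2+\Big(\tfrac{a^2}4+\tfrac{a^3}{48}\Big)q^3+\cdots .$$
The first four coefficients are at least $1,\frac a2,\frac a2,\frac{a^2}4$, whose squares add up to $(1+\frac{a^2}4)^2$. With $N$ frequencies the same count gives $(1+\frac{a^2}4)^N$, which is exponential in $N$.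

The proof has three parts: the function $h$; a quasiconformal map $G$ of $\mathbb R^n$ that equals $h+i\kappa y|h'|$ on the half-plane; and the analysis of the trajectories.

## The holomorphic function $h$ and its primitive

Points of $\mathbb R^n=\mathbb C\times\mathbb R^{n-2}$ are $p=(x,y,w)\in\mathbb R\times\mathbb R\times\mathbb R^{n-2}$, with no $w$ if $n=2$.

**Step 1: size and oscillation of $b$.** This step records how slowly $b$ varies and how slowly it grows toward the real axis. Fix $a\in(0,\frac1{64}]$, $\kappa\in(0,\frac12]$, and on $\mathbb H$ put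
$$b(z)=a\sum_{j\ge1}e^{2\pi i2^jz},\qquad h'=e^b,\qquad\beta:=4a\le\tfrac1{16}. \tag{5}$$
The series converges locally uniformly, so $b$ is holomorphic, with period $1$; since $\mathbb H$ is simply connected, $e^b$ has a primitive $h$, determined up to a constant. First,
$$y|b'(z)|\le\beta. \tag{6}$$
Indeed $y|b'|\le a\sum_js_je^{-s_j}$ with $s_j=2\pi2^jy$. We have $se^{-s}\le\min(s,1/s)$ because $s^2e^{-s}\le4e^{-2}<1$. The $s_j$ double at each step. So the terms with $s_j<1$ are dominated by a geometric series with largest term less than $1$ and sum at most $2$; likewise the terms with $s_j\ge1$ are dominated by $1,\frac12,\frac14,\dots$, with sum at most $2$.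

Integrating (6) gives two rules that we use repeatedly:
$$\text{a vertical move from height }y_1\text{ to }y_2\text{ changes }b\text{ by at most }\beta|\ln(y_2/y_1)|;\quad\text{a horizontal move of length }\ell\text{ at height }y\text{, by at most }\beta\ell/y. \tag{7}$$

Next, for $0<y\le1$,
$$|b(z)|\le a\big(1+\log_2\tfrac1y\big),\qquad |h'|^{\pm1}\le e^ay^{-a/\ln2}\le2y^{-1/8}. \tag{8}$$
At most $\log_2\frac1y$ indices $j\ge1$ have $2^jy\le1$, and each contributes at most $a$. For the others, $2^jy$ exceeds $1,2,4,\dots$ in turn, so they contribute at most $a\sum_{l\ge0}e^{-2\pi2^l}<a$. This is the first bound. The second follows by exponentiating, and the third from $a\le\frac1{64}$. For $y\ge1$,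
$$|b|\le a\sum_{j\ge1}e^{-2\pi2^jy}\le\frac{a\,e^{-4\pi y}}{1-e^{-4\pi y}}\le ae^{-2\pi y},$$
so $|h'|\le e^a\leq 2$ there, and $h'\to1$ as $y\to\infty$. In all of $\mathbb H$ we therefore have $|h'|\le2(1+y^{-1/8})$.

**Step 2: boundary values of $h$, and its primitive $H$.** This step makes sense of $h$ and of $\Phi$ on the real axis. Let $z,z'\in\mathbb H$ with $|z-z'|\le r\le1$. Join them by going vertically up by $r$ from each, and then along the segment from $z+ir$ to $z'+ir$, which has length at most $r$ and lies at height at least $r$. Each vertical piece contributes at most $\int_0^r2(1+t^{-1/8})dt=2r+\frac{16}7r^{7/8}$ to the integral of $|h'|$, and the last piece at most $2r(1+r^{-1/8})$. So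
$$|h(z)-h(z')|\le Cr^{7/8}.$$
Hence $h$ extends continuously to $\overline{\mathbb H}$, and we normalize $h(0)=0$. Also, by (8), $y|h'(z)|\le2y^{7/8}\to0$ uniformly as $y\to0$.

Let $H(z)=\int_{[0,z]}h$ for $z\in\overline{\mathbb H}$. The integral of $h$ over the boundary of a triangle in $\overline{\mathbb H}$ vanishes: it does so for the triangle shifted up by $i\tau$, by Cauchy's theorem, and we let $\tau\to0$, using continuity. So
$$H(z)-H(z')=\int_{[z',z]}h\qquad(z,z'\in\overline{\mathbb H}). \tag{9}$$
Dividing by $z-z'$ and letting $z\to z'$ gives $H'=h$ in $\mathbb H$ and $\frac d{dx}H(x)=h(x)$ on $\mathbb R$.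

## A nearly conformal map of $\mathbb R^n$ that extends $h+i\kappa y|h'|$

**Step 3: definition and differential of $G$.** We now extend the planar formula to all of $\mathbb R^n$ so that the differential is everywhere close to a similarity. Let $u=u(p)=\sqrt{y^2+|w|^2}$ be the distance to the $x$-axis, $\xi=\xi(p)=x+iu$, and
$$G(p)=\Big(h(\xi)+i(y-u)h'(\xi)+i\kappa y|h'(\xi)|,\ |h'(\xi)|\,w\Big)\in\mathbb C\times\mathbb R^{n-2}\quad(u>0),\qquad G(x,0,0)=(h(x),0). \tag{10}$$
Since $x+iy-\xi=i(y-u)$, the first two terms are the first-order Taylor polynomial of $h$ at $\xi$, evaluated at $x+iy$. For $n=2$ and $y<0$, for example, they are $h(\bar z)+(z-\bar z)h'(\bar z)$. The map $G$ is smooth where $u>0$, and continuous everywhere because $|y-u|,|y|,|w|\le2u$ and $u|h'(\xi)|\to0$ as $u\to0$. On the half-plane $w=0$, $y>0$ we have $u=y$, so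
$$G(x,y,0)=\big(h(z)+i\kappa y|h'(z)|,0\big)\quad(y>0,\ z=x+iy),\qquad G(x,0,0)=(h(x),0). \tag{11}$$

For $A\in\mathbb C\setminus\{0\}$ let $S_A(dx,dy,dw)=(A(dx+i\,dy),|A|\,dw)$. This is $|A|$ times an element of $SO(n)$. (For $n=3$, $A=2i$ it sends $(x,y,w)$ to $(-2y,2x,2w)$: a quarter turn about the $w$-axis and a doubling.) Moreover $\|S_{A'}-S_A\|\le|A'-A|$, because $\big||A'|-|A|\big|\le|A'-A|$.

Where $u>0$ we claim
$$DG(p)=S_{h'(\xi(p))}+E_p,\qquad\|E_p\|\le(4\beta+\kappa)|h'(\xi(p))|. \tag{12}$$
Use $h''=b'h'$. The differential of the first component of $G$ is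
$$h'(dx+i\,du)+i(dy-du)h'+i(y-u)b'h'\,d\xi+i\kappa|h'|\,dy+i\kappa y\,d|h'| .$$
The $du$ terms cancel; what remains is $h'(dx+i\,dy)$ plus the last three terms. Now $|d\xi|\le|dp|$ since $|du|\le|(dy,dw)|$; $|y-u|\le2u$; $|d|h'||\le|h'||b'||d\xi|$ since $|h'|=e^{\operatorname{Re}b}$; and $u|b'(\xi)|\le\beta$ by (6). So the three terms are at most $2\beta$, $\kappa$ and $\kappa\beta$ times $|h'||dp|$. In the second component, $d(|h'|w)=|h'|dw+w\,d|h'|$, and $|w\,d|h'||\le\beta|h'||dp|$ because $|w|\le u$. The sum of the errors is at most $(2\beta+\kappa+\kappa\beta+\beta)|h'||dp|\le(4\beta+\kappa)|h'||dp|$.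

**Step 4: $G$ is close to a similarity on every ball.** Estimate (12) is infinitesimal and fails on the axis. The definition (1) involves every point, so we integrate (12).

**Claim.** Let $\theta=616(\beta+\kappa)$. For all $p\in\mathbb R^n$, $r>0$ there is $\zeta\in\mathbb H$, depending only on $p$ and $r$, with $\operatorname{Im}\zeta\ge r$, such that, with $A=h'(\zeta)$,
$$|G(q)-G(p)-S_A(q-p)|\le\theta\,r|A|\qquad\text{whenever }|q-p|\le r. \tag{13}$$
If $u(p)<2r$ one may take $\zeta=x_p+ir$.

*Proof.* Let $\Gamma$ be a polygonal path from $p$ to $q$ with $u>0$ except at finitely many points, along which $|h'(\xi)|$ is integrable. Apply the fundamental theorem of calculus to $G-S_A$ on closed subarcs where $u>0$ and pass to the limit at the exceptional points; this is legitimate because $G$ is continuous and $\|DG\|$ is integrable along $\Gamma$ by (12). So the left side of (13) is at most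
$$\int_\Gamma\Big((4\beta+\kappa)|h'(\xi)|+|h'(\xi)-A|\Big)|d\Gamma|. \tag{14}$$
Since $h'(\xi)=A\,e^{b(\xi)-b(\zeta)}$, we have $|h'(\xi)|\le|A|e^{|b(\xi)-b(\zeta)|}$ and $|h'(\xi)-A|\le|A|\big(e^{|b(\xi)-b(\zeta)|}-1\big)$. It remains to choose $\zeta$ and $\Gamma$ and to estimate $|b(\xi)-b(\zeta)|$.

*Case (i): $u(p)\ge2r$.* Take $\zeta=\xi(p)$, so $\operatorname{Im}\zeta=u(p)\ge r$, and $\Gamma=[p,q]$. On $\Gamma$ both $|u-u(p)|$ and $|x-x_p|$ are at most $r\le\frac12u(p)$, so $u\in[\frac12u(p),\frac32u(p)]$. Move from $\zeta$ horizontally at height $u(p)$ and then vertically; by (7), $|b(\xi)-b(\zeta)|\le\beta(\frac12+\ln2)\le2\beta\le\frac18$. So $e^{|b(\xi)-b(\zeta)|}\le2$ and $e^{|b(\xi)-b(\zeta)|}-1\le4\beta$, and (14) is at most $r|A|\big(2(4\beta+\kappa)+4\beta\big)\le12(\beta+\kappa)r|A|$.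

*Case (ii): $u(p)<2r$.* Then $u(q)<3r$. Let $\zeta=x_p+ir$ and let $\Gamma$ be the polygonal path
$$p\to(x_p,0,0)\to(x_p,r,0)\to(x_q,r,0)\to(x_q,0,0)\to q,$$
degenerate pieces omitted. It consists of at most four pieces radial with respect to the $x$-axis, on each of which $u$ is arclength over an interval contained in $[0,3r]$, and one horizontal piece of length at most $r$ with $u=r$. On $\Gamma$, $|x-x_p|\le r$ and $u\le3r$. Move from $\xi$ vertically to height $r$ and then horizontally to $\zeta$. By (7),
$$|b(\xi)-b(\zeta)|\le\beta\big(1+|\ln(r/u)|\big)\le\beta\ln v,\qquad v:=9er/u>1.$$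
The second inequality holds because $t=r/u\ge\frac13$ gives $\max(t,1/t)\le9t$. So the two exponential factors are at most $v^\beta$ and $v^\beta-1$. Since $\beta\le\frac1{16}$ and $\ln v\le4v^{1/4}$,
$$v^\beta\le v^{1/2},\qquad v^\beta-1\le\beta(\ln v)v^\beta\le\beta\cdot4v^{1/4}\cdot v^{1/4}=4\beta v^{1/2}.$$
On a radial piece $\int v^{1/2}\le\int_0^{3r}(9er/u)^{1/2}du=2(27e)^{1/2}r$. Altogether
$$\int_\Gamma v^{1/2}|d\Gamma|\le4\cdot2(27e)^{1/2}r+(9e)^{1/2}r\le77r,$$
which also shows that $|h'(\xi)|$ is integrable along $\Gamma$. So (14) is at most $77(4\beta+\kappa)r|A|+4\cdot77\,\beta r|A|\le616(\beta+\kappa)r|A|=\theta r|A|$. $\square$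

**Step 5: $G$ is a sense preserving, locally Hölder homeomorphism of $\mathbb R^n$ onto $\mathbb R^n$.** Assume from now on that $a,\kappa$ are so small that $\theta<\frac12$ and $4\beta+\kappa<1$.

*Injectivity.* For $q\ne p$, (13) with $r=|q-p|$ gives $|G(q)-G(p)|\ge(1-\theta)|A||q-p|>0$, because $|S_A(q-p)|=|A||q-p|$.

*Surjectivity.* With $p=0$ we have $G(0)=0$ and $u(p)=0$, so $\zeta=ir$ and $|G(q)|\ge(1-\theta)|h'(i|q|)||q|\to\infty$ as $|q|\to\infty$, since $h'\to1$ high up. So $G$ is proper and its image is closed. By invariance of domain $G$ is open. Hence $G$ is a homeomorphism onto $\mathbb R^n$.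

*Orientation.* Where $u>0$, (12) gives $\|E_p\|<|h'|$, so $S_{h'}+\tau E_p$ is invertible for $0\le\tau\le1$, and $\det DG$ has the sign of $\det S_{h'}>0$. At such a point the local degree is $+1$, hence it is $+1$ everywhere.

*Hölder continuity.* Let $r=|q-p|\le1$. Since $\operatorname{Im}\zeta\ge r$, (8) (or $|h'|\le e^a$, if $\operatorname{Im}\zeta\ge1$) gives $|A|\le e^ar^{-a/\ln2}$. So $|G(q)-G(p)|\le(1+\theta)|A|r\le(1+\theta)e^ar^{1-a/\ln2}$: $G$ is locally Hölder with exponent $1-a/\ln2$.

## The field, and the coordinate in which one trajectory is a straight line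

**Step 6: definition of $f$.** We turn $G$ into the announced field by a change of variables close to the identity. Let $R=[-2,2]\times[0,2]\subset\overline{\mathbb H}$ and $L=\max(1,\max_R|h|)$. Let $\varepsilon\in(0,\frac14]$ with $\delta:=\varepsilon L\le\frac12$. Let $\varrho\colon\mathbb C\to R$ be the nearest point projection, which is $1$-Lipschitz since $R$ is closed and convex. Put
$$\Phi(x,y,w)=\big(x+iy+\varepsilon H(\varrho(x+iy)),\,w\big),\qquad f:=(e_1+\varepsilon G)\circ\Phi^{-1}. \tag{15}$$
By (9), $H$ is $L$-Lipschitz on the convex set $R$, so $\Phi-\mathrm{id}$ is $\delta$-Lipschitz with $\delta\le\frac12$. The equation $\Phi(p)=\alpha$ reads $p=\alpha-(\Phi-\mathrm{id})(p)$, whose right side is a contraction in $p$; so $\Phi$ is bijective. Also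
$$(1-\delta)|p-q|\le|\Phi(p)-\Phi(q)|\le(1+\delta)|p-q|. \tag{16}$$
The same applies to $\mathrm{id}+\tau(\Phi-\mathrm{id})$, $0\le\tau\le1$, so $\Phi$ is isotopic to the identity and sense preserving. Hence $f$ is a sense preserving homeomorphism of $\mathbb R^n$ onto $\mathbb R^n$. We have $\Phi(0)=0$ and $f(0)=e_1+\varepsilon G(0)=e_1$. Since $\Phi^{-1}$ is Lipschitz, $f$ is locally Hölder with exponent $1-a/\ln2$.

**Step 7: $f$ is $K$-quasiconformal, and the constants are fixed.** Let $\alpha=\Phi(p)$, and let $\omega=\Phi(q)$ with $|\omega-\alpha|=r_0$. Put $r=r_0/(1-\delta)$. By (16), $\frac{1-\delta}{1+\delta}r\le|q-p|\le r$. Apply (13) with this $p$ and $r$: the number $A$ is the same for all points $\omega$ on the sphere $|\omega-\alpha|=r_0$, and $f(\omega)-f(\alpha)=\varepsilon(G(q)-G(p))$. Therefore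
$$\varepsilon|A|r\Big(\frac{1-\delta}{1+\delta}-\theta\Big)\le|f(\omega)-f(\alpha)|\le\varepsilon|A|r(1+\theta).$$
So the quotient in (1) is, for every center $\alpha$ and every radius $r_0>0$, at most
$$\frac{1+\theta}{\frac{1-\delta}{1+\delta}-\theta},$$
provided the denominator is positive. First choose $a,\kappa$ so small that, besides the earlier requirements, $1-a/\ln2\ge s$ and $\frac{1+\theta}{1-\theta}<K$. This is possible because $\theta=616(4a+\kappa)$. This fixes $h$, hence $L$. Then choose $\varepsilon$, and with it $\delta=\varepsilon L$, so small that the displayed quotient has positive denominator and is at most $K$. Fix these choices. The field $f$ is $K$-quasiconformal and locally $s$-Hölder.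

**Step 8: the trajectories in the coordinate $z$.** From now on everything happens in the plane $w=0$. On $R$ we have $\Phi(z)=z+\varepsilon H(z)$, with $\Phi'=1+\varepsilon h$ in the interior. By (11),
$$f(\Phi(z))=1+\varepsilon h(z)+i\varepsilon\kappa y|h'(z)|\quad(z\in R,\ y>0),\qquad f(\Phi(x))=1+\varepsilon h(x)\quad(x\in[-2,2]).$$
The *first solution* is
$$\zeta^0(t)=\Phi(t),\quad t\in(-1,1),\qquad\text{since}\quad\frac d{dt}\Phi(t)=1+\varepsilon h(t)=f(\Phi(t)).$$
Off the axis, if $z(t)$ lies in the interior of $R$ and
$$\dot z=V(z):=1+\frac{i\varepsilon\kappa\,y|h'(z)|}{1+\varepsilon h(z)}, \tag{17}$$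
then $\zeta=\Phi(z(t))$ satisfies $\dot\zeta=(1+\varepsilon h)\dot z=1+\varepsilon h+i\varepsilon\kappa y|h'|=f(\zeta)$.

Now the bounds on $V$. On $R$, $|\varepsilon h|\le\delta\le\frac12$, so $\left|\frac1{1+\varepsilon h}\right|\le2$ and $\operatorname{Re}\frac1{1+\varepsilon h}=\frac{\operatorname{Re}(1+\varepsilon h)}{|1+\varepsilon h|^2}\ge\frac{1/2}{9/4}=\frac29$. For $0<y\le1$, (8) gives $y|h'|\le2y^{7/8}\le2$, so $|V-1|\le4\varepsilon\kappa\le\frac12$. Hence for solutions of (17) in $R$ with $0<y\le1$,
$$\tfrac12\le\dot x\le\tfrac32,\qquad|\dot y|\le\tfrac12,\qquad\dot y\ge\tfrac29\varepsilon\kappa\,y|h'(z)|>0,\qquad\frac{dy}{dx}\ge c\,y\,|h'(x+iy)|,\quad c:=\tfrac4{27}\varepsilon\kappa. \tag{18}$$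
Also $V$ extends continuously to $y=0$ with $V=1$ there, since $y|h'|\to0$ uniformly.

So the axis is a trajectory of the extended $V$, and we must find another one that starts at $0$ and leaves the axis at once.

## Doubling times of the height, and the second trajectory

**Step 9: the height doubles within a summable length.** This is where the lacunary series pays off. Let $\eta=\log_2(1+a^2/4)\in(0,1)$ and $\rho=\eta/4$. (This number $\eta$ has nothing to do with the function in (3).)

**Lemma.** There is $n_0\ge1$ such that, for $n\ge n_0$: if $y=y(x)$ is $C^1$ with $\frac{dy}{dx}\ge cy|h'(x+iy)|$ and $2^{-n}\le y\le2^{-n+1}$ on an interval $I$, then $|I|<\tau_n:=4\cdot2^{-\rho n}$.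

*Proof.* Let $\delta_n=2^{-n}$ and $k=\lfloor\rho n\rfloor$, with $n$ so large that $k\ge1$; put $N=n-k$, which is at least $1$ because $\rho<\frac14$. Suppose $|I|\ge\tau_n$.

*A dyadic interval inside $I$.* Since $k>\rho n-1$, we have $2\cdot2^{-k}\le4\cdot2^{-\rho n}=\tau_n\le|I|$. An interval of length at least $2\cdot2^{-k}$ contains an open interval $J=(m_02^{-k},(m_0+1)2^{-k})$ with $m_0\in\mathbb Z$.

*Freezing the height.* By (7), $|b(x+iy)-b(x+i\delta_n)|\le\beta\ln2$ for $\delta_n\le y\le2\delta_n$, so $|h'(x+iy(x))|\ge2^{-\beta}|h'(x+i\delta_n)|\ge\frac12|h'(x+i\delta_n)|$. Since $y$ stays between $\delta_n$ and $2\delta_n$ on $J$,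
$$\ln2\ge\int_J\frac{d\ln y}{dx}dx\ge\frac c2\int_J|h'(x+i\delta_n)|\,dx. \tag{19}$$
We show that the last integral is too large.

*Discarding the low frequencies.* Write $b=b_1+b_2$, where $b_1$ contains the terms $1\le j<k$. These frequencies are not averaged out over $J$, but there are few of them: $|b_1|\le ak$, so $|e^{b_1}|\ge e^{-ak}\ge2^{-k/8}$, as $a\le\frac1{64}\le\frac{\ln2}8$.

*Parseval for the high frequencies.* Substitute $v=2^kx$, so that $J$ becomes an interval of length $1$ with integer endpoints, and put $Y=2^k\delta_n=2^{-N}$, $q=e^{2\pi i(v+iY)}$. For $j=k+l$ we have $e^{2\pi i2^j(x+i\delta_n)}=q^{2^l}$, so $b_2=a\sum_{l\ge0}q^{2^l}$, which has period $1$ in $v$. Since $|e^{b_2}|=|e^{b_2/2}|^2$,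
$$\int_J|e^{b_2(x+i\delta_n)}|\,dx=2^{-k}\int_0^1\Big|\exp\Big(\tfrac a2\sum_{l\ge0}q^{2^l}\Big)\Big|^2dv=2^{-k}\sum_{m\ge0}c_m^2e^{-4\pi mY}$$
by Parseval, where for $|q|<1$
$$\exp\Big(\tfrac a2\sum_{l\ge0}q^{2^l}\Big)=\prod_{l\ge0}\exp\Big(\tfrac a2q^{2^l}\Big)=\sum_{m\ge0}c_mq^m .$$

*Counting binary digits.* Every factor of the product has nonnegative coefficients. If $m<2^N$ has $\sigma(m)$ binary digits equal to $1$, choose the linear term $\frac a2q^{2^l}$ of the factors at those digits and the constant term $1$ of all others. This contributes $(a/2)^{\sigma(m)}$ to $c_m$, so $c_m\ge(a/2)^{\sigma(m)}$. For $m<2^N$ we have $mY\le2^NY=1$. Hence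
$$\sum_mc_m^2e^{-4\pi mY}\ge e^{-4\pi}\sum_{m<2^N}\Big(\frac{a^2}4\Big)^{\sigma(m)}=e^{-4\pi}\Big(1+\frac{a^2}4\Big)^N=e^{-4\pi}2^{\eta(n-k)} .$$
The first equality expands the product of $N$ equal factors $1+\frac{a^2}4$, one for each binary digit.

*Conclusion.* Collecting the factors and using $\eta<1$ and $k\le\rho n=\eta n/4$,
$$\int_J|h'(x+i\delta_n)|\,dx\ge2^{-k/8}\,2^{-k}\,e^{-4\pi}\,2^{\eta(n-k)}\ge e^{-4\pi}2^{\eta n-\frac{17}8k}\ge e^{-4\pi}2^{\eta n/4},$$
because $\frac{17}8\cdot\frac14=\frac{17}{32}\le\frac34$. For all sufficiently large $n$ this contradicts (19). $\square$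

**Step 10: approximating trajectories leave the axis in uniformly bounded time.** We start slightly above $0$ and show that the time needed to reach a given height does not depend on how low we started. Let $X(n)=\sum_{j>n}\tau_j$, which tends to $0$; enlarge $n_0$ so that $X(n_0)\le1$. For $m>n_0$ let $z_m=x_m+iy_m$ be the maximal forward solution of (17) in $U=(-2,2)\times(0,1)$ with $z_m(0)=i2^{-m}$. It exists and is unique because $V$ is smooth in $U$ ($h'$ has no zeros and $1+\varepsilon h\neq0$ there). By (18), $x_m$ and $y_m$ are strictly increasing and $\dot x_m\ge\frac12$. So $y_m$ is a $C^1$ function of $x$, and the lifetime is at most $4$. At the end of the lifetime either $x_m\to2$ or $y_m\to1$: otherwise the monotone limits $x^*<2$, $y^*<1$ would exist and $z_m$ would remain in the compact set $[0,x^*]\times[2^{-m},y^*]\subset U$, which a maximal solution of finite lifetime cannot do.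

We claim: *for $n_0\le n\le m$, $z_m$ reaches height $2^{-n}$ at an abscissa at most $\sum_{j=n+1}^m\tau_j\le X(n)$.* The proof is by downward induction on $n$. For $n=m$ the abscissa is $0$. Suppose the claim holds for some $n'$ with $n_0<n'\le m$. By the Lemma, the $x$-interval over which $2^{-n'}\le y_m\le2^{-n'+1}$ has length less than $\tau_{n'}$. If height $2^{-n'+1}\le\frac12$ were never reached, then up to the end of the lifetime $x_m$ would remain below $\sum_{j=n'}^m\tau_j\le X(n_0)\le1$ and $y_m\le\frac12$, so neither $x_m\to2$ nor $y_m\to1$, which is impossible. So height $2^{-(n'-1)}$ is reached, at an abscissa at most $\sum_{j=n'}^m\tau_j\le X(n'-1)$. This completes the induction.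

Since $\dot x_m\ge\frac12$, height $2^{-n}$ is reached at a time at most $2X(n)$. Let $T_m$ be the time when $y_m=2^{-n_0}$. As $|\dot y_m|\le\frac12$ and $m\ge n_0+1$, we have $T_m\ge2(2^{-n_0}-2^{-m})\ge2^{-n_0}=:T$. So all $z_m$, $m>n_0$, are defined on $[0,T]$, remain there in $[0,1]\times(0,2^{-n_0}]$, are uniformly Lipschitz since $|V|\le\frac32$, and, heights being increasing in time,
$$\operatorname{Im}z_m(t)\ge2^{-n}\qquad\text{for }t\in[2X(n),T],\ n_0\le n\le m. \tag{20}$$

**Step 11: the limit is a second solution.** By Arzelà–Ascoli a subsequence of $(z_m)$ converges uniformly on $[0,T]$ to some $z$. Then $z(0)=0$. The extended $V$ is uniformly continuous on $[0,1]\times[0,2^{-n_0}]$, so we may pass to the limit in the integral equation for $z_m$ and obtain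
$$z(t)=\int_0^tV(z(s))\,ds\qquad(0\le t\le T).$$
By (20), for each $n\ge n_0$ we have $\operatorname{Im}z(t)\ge2^{-n}$ on $[2X(n),T]$. Since $X(n)\to0$, it follows that $\operatorname{Im}z(t)>0$ for all $t\in(0,T]$. Moreover $\operatorname{Im}z(t)\le2^{-n_0}<2$, $\operatorname{Re}z(t)\le1$, and $\operatorname{Re}z(t)\ge t/2>0$ for $t>0$. So $z(t)$ is in the interior of $R$ for $0<t\le T$, and by Step 8 the curve $\zeta(t)=\Phi(z(t))$ satisfies $\dot\zeta=f(\zeta)$ on $(0,T)$. It is continuous at $0$ with $\zeta(0)=0$, and $\dot\zeta(t)=f(\zeta(t))\to f(0)$ as $t\to0^+$, so its right derivative at $0$ is $f(0)$. Define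
$$\zeta^1(t)=\Phi(t)\quad(-1<t\le0),\qquad\zeta^1(t)=\Phi(z(t))\quad(0\le t<T).$$
The left derivative of $\zeta^1$ at $0$ is $1+\varepsilon h(0)=1$, that is, $f(0)=e_1$. Hence $\zeta^0$ and $\zeta^1$ are both $C^1$ solutions on $(-1,T)$ of $\dot x=f(x)$, $x(0)=0$. For every $t\in(0,T)$ we have $z(t)\notin\mathbb R$, so $\zeta^1(t)=\Phi(z(t))\ne\Phi(t)=\zeta^0(t)$ by injectivity of $\Phi$. This proves Theorem A, and with it the Corollary and the second sentence of Theorem B. $\blacksquare$

A consistency check with Theorem C: along the first solution $f\circ\zeta^0=1+\varepsilon h$, so Theorem C, read backward, shows that the boundary function $h$ has unbounded variation on every interval around $0$.
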